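\title{A lower bound of order $r^3/\log r$ for the weak coloring numbers of planar graphs}

\begin{abstract}
We construct, for every integer $r\ge 2$, a planar graph whose weak $r$-coloring number is at least $c\,r^3/\log r$, where $c>0$ is an absolute constant. Hence the bound $\mathcal{O}(r^2\log r)$, which holds for planar graphs of bounded treewidth, does not extend to all planar graphs, and the upper bound $\mathcal{O}(r^3)$ is tight up to a logarithmic factor. More precisely, for $C_0\log r\le w\le r$ there are planar graphs of treewidth at most $w$ with weak $r$-coloring number $\Omega(r^2w/\log r)$. The graphs are nested copies of a triangulated binary tree.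
\end{abstract}

\section{The problem and the results}

All graphs are finite, and $\log=\log_2$. Let $G$ be a graph, $r\ge1$ an integer and $\pi$ a linear order of $V(G)$. A vertex $u$ is \emph{weakly $r$-reachable} from a vertex $v$ if some path from $v$ to $u$ with at most $r$ edges has $u$ as its $\pi$-minimum vertex; $u=v$ is allowed. Let $\mathrm{WReach}_r[G,\pi,v]$ be the set of these vertices $u$. The \emph{weak $r$-coloring number} of $G$ is
\[
\mathrm{wcol}_r(G)=\min_{\pi}\ \max_{v\in V(G)}\ \bigl|\mathrm{WReach}_r[G,\pi,v]\bigr|,
\]
where the minimum is over all linear orders of $V(G)$.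

One can read the definition as a process. Delete the vertices one at a time in the order $\pi$, and let each vertex, just before it is deleted, mark every vertex within distance $r$ of it in the graph that remains. Then $u$ marks $v$ exactly when $u\in\mathrm{WReach}_r[G,\pi,v]$, so $\mathrm{wcol}_r(G)$ measures how well $G$ can be dismantled without marking any vertex often. For $r=1$ a vertex is marked by itself and by its earlier neighbors; since every planar graph has a vertex of degree at most $5$, which can be put last, $\mathrm{wcol}_1\le6$ on planar graphs. For a tree ordered by distance from a root, the minimum of a path is its vertex closest to the root, so only ancestors of $v$ at distance at most $r$ are reachable from $v$, and $\mathrm{wcol}_r\le r+1$.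

How fast can $\mathrm{wcol}_r$ grow with $r$ on planar graphs? Van den Heuvel et al.\ proved that
\begin{equation}\label{eq:upper}
\mathrm{wcol}_r(G)\le\binom{r+2}{2}(2r+1)\in\mathcal{O}(r^3)\qquad\text{for every planar graph }G.
\end{equation}
Hodor et al.\ proved that for all integers $g,w\ge0$ there is a constant $c$ such that every graph $G$ of Euler genus at most $g$ and treewidth at most $w$ satisfies $\mathrm{wcol}_r(G)\le c\,r^2\log r$ for all $r\ge2$, and that this bound is tight for planar graphs of bounded treewidth. (Planar graphs are the graphs of Euler genus $0$; treewidth is recalled in Section~\ref{sec:nesting}.) So the truth for planar graphs lies between $r^2\log r$ and $r^3$. The order $r^2\log r$ is correct for every fixed large $w$, and raising $w$ changes at most the constant, so it is tempting to guess that the constant need not depend on $w$ at all. This is the question we take from Siebertz~\cite{Siebertz}: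
\begin{quote}
Is there a constant $c$ such that $\mathrm{wcol}_r(G)\le c\,r^2\log r$ for every planar graph $G$ and every integer $r\ge2$?
\end{quote}
The answer is no, because the ratio $r/\log^2r$ of $r^3/\log r$ to $r^2\log r$ is unbounded and the following holds.

\begin{theorem}\label{thm:main}
There is a constant $c>0$ such that for every integer $r\ge2$ there is a planar graph $G$ with $\mathrm{wcol}_r(G)\ge c\,r^3/\log r$. For all sufficiently large $r$, the value $c=1/9000$ works.
\end{theorem}

With \eqref{eq:upper}, the maximum of $\mathrm{wcol}_r$ over planar graphs lies between $\Omega(r^3/\log r)$ and $\mathcal{O}(r^3)$. The guess fails because a bound for fixed $w$ says nothing when the treewidth is allowed to grow with $r$. The second theorem quantifies this.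

\begin{theorem}\label{thm:tw}
There are constants $c,C_0>0$ and $r_0$ such that for all integers $r\ge r_0$ and $w$ with $C_0\log r\le w\le r$ there is a planar graph $G$ of treewidth at most $w$ with $\mathrm{wcol}_r(G)\ge c\,r^2w/\log r$.
\end{theorem}

\begin{corollary}\label{cor:consequences}
\begin{enumerate}
\item[(a)] If $c(w)$ is a constant such that $\mathrm{wcol}_r(G)\le c(w)\,r^2\log r$ for all planar graphs $G$ of treewidth at most $w$ and all $r\ge2$, then $c(w)=\Omega(w/\log^2w)$.
\item[(b)] Every graph class containing all planar graphs, for instance the class of graphs of Euler genus at most $g$ for any fixed $g$, contains for each $r\ge2$ a graph with $\mathrm{wcol}_r=\Omega(r^3/\log r)$.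
\item[(c)] For planar graphs, the exponent $3$ in \eqref{eq:upper} is optimal.
\end{enumerate}
\end{corollary}

\begin{proof}
For large $w$ we have $w\ge r_0$ and $w\ge C_0\log w$, so Theorem~\ref{thm:tw} applies with $r=w$ and gives $c(w)\,w^2\log w\ge c\,w^3/\log w$, which is (a). Part (b) follows from Theorem~\ref{thm:main}, and so does (c), since $r^3/\log r$ is not $\mathcal{O}(r^{3-\varepsilon})$ for any $\varepsilon>0$.
\end{proof}

The bound $r^3/\log r$ is a product of three factors. A nesting construction gives a factor of order $r$ and reduces the problem to one plane graph with a set of vertices on its outer face (Section~\ref{sec:nesting}). The exponential growth of a binary tree gives a factor $r/\log r$ (Section~\ref{sec:tree}). Triangulating the tree, so that few vertices cannot destroy all short connections, gives the last factor of order $r$ (Sections~\ref{sec:disc}--\ref{sec:bottom}). We do not determine whether the factor $\log r$ between $\Omega(r^3/\log r)$ and $\mathcal{O}(r^3)$ can be removed.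

\section{Nesting: reduction to one disc}\label{sec:nesting}

Given an order $\pi$, we write $x<y$ if $x$ precedes $y$, and minima refer to $\pi$. For a subgraph $H\subseteq G$ and an integer $\rho\ge0$, the set $\mathrm{WReach}_\rho[H,\pi,v]$ is formed with the restriction of $\pi$ to $V(H)$; for $\rho\le r$ it is contained in $\mathrm{WReach}_r[G,\pi,v]$. The length of a walk is its number of edges. Our lower bounds start from the observation that two vertices joined by a short walk reach a common vertex of that walk.

\begin{lemma}\label{lem:walk}
Let $W$ be a walk of length at most $\rho$ from $v$ to $z$ in a graph $H$, and let $u$ be its minimum vertex. Then $u\in\mathrm{WReach}_\rho[H,\pi,v]\cap\mathrm{WReach}_\rho[H,\pi,z]$.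
\end{lemma}

\begin{proof}
The part of $W$ from $v$ to an occurrence of $u$ contains a path from $v$ to $u$, of length at most $\rho$ and with minimum $u$. The same holds from $z$.
\end{proof}

\begin{example}\label{ex:wide}
The bound $r+1$ for trees is attained. Let $T$ be the rooted tree of height $r$ in which every non-leaf has $r$ children, and suppose that all sets $\mathrm{WReach}_r[T,\pi,v]$ have at most $r$ elements. A non-leaf $x$ reaches itself and every child that precedes it, so at most $r-1$ children precede $x$ and some child comes later. Starting from the root we obtain a path $x_0x_1\cdots x_r$ with $x_0<x_1<\dots<x_r$. Its subpath from $x_r$ to $x_i$ has minimum $x_i$, so $x_r$ reaches $r+1$ vertices, a contradiction.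
\end{example}

In this example $x_r$ collects one vertex per step. If each vertex of the tree is replaced by a copy of a graph $M$, then the last vertex collects, at each step, everything that $x_i$ reaches inside its copy. The order decides which vertex of a copy is the useful one, so the vertex above must be adjacent to all candidates; these form a set $L\subseteq V(M)$.

Fix a graph $M$, a nonempty set $L\subseteq V(M)$ and an integer $s\ge1$. We define graphs $G_1,G_2,\dots$, each containing a distinguished copy of $M$, its \emph{base}; the copy of $L$ in the base is its \emph{row}. Let $G_1=M$. The graph $G_{i+1}$ consists of a base and, for each vertex $x$ of its row, $s$ disjoint copies of $G_i$, with $x$ joined to all vertices of the row of each of these copies. Let $M^+$ be obtained from $M$ by adding one vertex, the \emph{apex}, adjacent to all vertices of $L$.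

Recall that a \emph{tree decomposition} of $G$ consists of a tree $T$ and sets $B_y\subseteq V(G)$ for $y\in V(T)$, the \emph{bags}, such that for every vertex $x$ of $G$ the nodes $y$ with $x\in B_y$ induce a nonempty subtree of $T$, and both ends of every edge of $G$ lie in a common bag. Its width is $\max_y|B_y|-1$, and the \emph{treewidth} $\mathrm{tw}(G)$ is the least width of a tree decomposition. Intersecting the bags with a vertex set shows that subgraphs have no larger treewidth; putting a new vertex into every bag shows that $\mathrm{tw}(M^+)\le\mathrm{tw}(M)+1$.

\begin{lemma}\label{lem:nesting}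
\begin{enumerate}
\item[(a)] If $M^+$ is planar, then every $G_i$ is planar. Moreover $\mathrm{tw}(G_i)\le\mathrm{tw}(M)+1$.
\item[(b)] Let $r\ge1$, $0\le\rho\le r$ and $B\ge1$ be integers, and $q=r-\rho+1$. Suppose that for every order $\pi$ of $V(M)$ with $|\mathrm{WReach}_\rho[M,\pi,v]|\le s$ for all $v$ there is $x\in L$ with $|\mathrm{WReach}_\rho[M,\pi,x]|\ge B$. Then $\mathrm{wcol}_r(G_q)\ge\min\{s+1,\,qB\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $G_i^+$ be $G_i$ with an apex joined to its row. Then $G_1^+=M^+$, and $G_{i+1}^+$ arises from $M^+$ by repeatedly taking a new copy of $G_i^+$ and identifying its apex with a vertex of $L$. Identifying one vertex of a planar graph with one vertex of another gives a planar graph, because each can be drawn with the chosen vertex on the outer face. The treewidth of the result is at most the larger of the two treewidths: join by an edge two nodes, one in each decomposition tree, whose bags contain the identified vertex. By induction $G_i^+$ is planar if $M^+$ is, and $\mathrm{tw}(G_i^+)\le\mathrm{tw}(M^+)$. Both statements pass to the subgraph $G_i$.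

(b) Let $G=G_q$ and let $\pi$ be an order of $V(G)$. We may assume that $|\mathrm{WReach}_r[G,\pi,v]|\le s$ for all $v$. Then in every copy of $M$ all weakly $\rho$-reachable sets have at most $s$ elements, so the hypothesis applies to it.

We choose copies $M^1,\dots,M^q$ of $M$, where $M^i$ is the base of a copy of $G_{q+1-i}$, and vertices $x_i$ in the row of $M^i$. Let $M^1$ be the base of $G$. Given $M^i$, the hypothesis yields $x_i$ in its row with $|\mathrm{WReach}_\rho[M^i,\pi,x_i]|\ge B$. Let $i<q$ and consider the $s$ copies of $G_{q-i}$ attached at $x_i$. If the row of such a copy contains a vertex $y<x_i$, then $y\in\mathrm{WReach}_1[G,\pi,x_i]$. Distinct copies give distinct $y$, and $x_i$ also reaches itself, so this happens for at most $s-1$ copies. Let $M^{i+1}$ be the base of a copy whose whole row comes after $x_i$. Whichever vertex $x_{i+1}$ is chosen in that row, it is adjacent to $x_i$ and $x_i<x_{i+1}$.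

Thus $x_qx_{q-1}\cdots x_1$ is a path and $x_1<\dots<x_q$. Let $u\in\mathrm{WReach}_\rho[M^i,\pi,x_i]$, witnessed by a path $P$ in $M^i$. Following $x_q\cdots x_i$ and then $P$ gives a path, since $x_{i+1},\dots,x_q$ lie outside $M^i$. Its length is at most $(q-1)+\rho=r$, and its minimum is $u$ because $x_j\ge x_i\ge u$ for $j\ge i$. Hence $u\in\mathrm{WReach}_r[G,\pi,x_q]$. The copies $M^1,\dots,M^q$ are disjoint, so $x_q$ reaches at least $qB$ vertices.
\end{proof}

Example~\ref{ex:wide} is the case where $M$ is a single vertex, $\rho=0$, $B=1$ and $s=r$. We shall take $\rho=\lfloor r/2\rfloor$ and $s=r^3$, so that $q\ge r/2$. The task is now to find a plane graph $M$ with a set $L$ on its outer face, so that $M^+$ is planar, for which $B$ has order $r^2/\log r$. A lower bound on $\mathrm{wcol}_\rho(M)$ is not enough: the vertex with a large reachable set has to lie in $L$.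

\section{The binary tree}\label{sec:tree}

The simplest candidate is the complete binary tree $T_n$ of height $n\le\rho$, with $L$ the set of leaves. For a vertex $w$ let $\mathrm{cone}(w)$ be the set of its descendants, $w$ included. The degrees are bounded, so we cannot pick a later child as in Example~\ref{ex:wide}. Instead, $w$ has $2^d$ descendants $d$ levels below it, and their cones are disjoint; if $2^d>s$, a set of $s$ vertices misses one of these cones entirely.

\begin{example}\label{ex:binary}
Let all sets $\mathrm{WR}(v)=\mathrm{WReach}_\rho[T_n,\pi,v]$ have at most $s$ elements, let $2^d>s$ and $k=\lfloor n/d\rfloor$. We claim that some leaf reaches at least $k$ vertices. Let $w_0$ be the root. Given $w_j$ with $j<k$, choose a descendant $w_{j+1}$, $d$ levels below $w_j$, whose cone is disjoint from $\mathrm{WR}(w_j)$. Put $C_j=\mathrm{cone}(w_j)$ and let $x$ be a leaf in $C_k$. The path from $x$ up to $w_j$ lies in $C_j$ and has length at most $\rho$, so by Lemma~\ref{lem:walk} its minimum lies in $\mathrm{WR}(x)\cap\mathrm{WR}(w_j)$, hence outside $C_{j+1}$. So $\mathrm{WR}(x)$ meets each of the $k$ disjoint sets $C_j\setminus C_{j+1}$. For instance, $s=3$, $d=2$,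 $n=\rho=8$ would force a leaf to reach $4>s$ vertices, so $\mathrm{wcol}_8(T_8)\ge4$.
\end{example}

For $s=r^3$ we have $d\approx3\log r$, and Lemma~\ref{lem:nesting} turns this example into a bound of order $r^2/\log r$, which is less than $r^2\log r$. The weakness is that each shell $C_j\setminus C_{j+1}$ contributes only one vertex. What the argument really shows is this: if $z$ is any vertex with $\mathrm{WR}(z)\cap C_{j+1}=\emptyset$, then $\mathrm{WR}(x)\setminus C_{j+1}$ meets every short walk from $x$ to $z$. In a tree one vertex can meet all such walks. We therefore add edges so that about $m$ vertices are needed, with $m$ of order $r$, while keeping the exponential growth, the small distances and the leaves on the outer face. A single target $z$ cannot work in a graph of bounded degree, since $z$ alone or its few neighbors block all walks to it. We use up to $m$ targets per shell; avoiding all of their reachable sets requires $2^d>ms$, which keeps $d$ of order $\log r$.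

\section{The triangulated binary tree}\label{sec:disc}

For $n\ge1$, the graph $M_n$ has the vertices $(i,k)$ with $0\le i\le n$ and $0\le k<2^i$. We call $i$ the \emph{level}, the set $L_i$ of vertices of level $i$ a \emph{row}, and $(0,0)$ the root. The edges, whenever both ends exist, are the \emph{tree edges} $(i,k)(i+1,2k)$ and $(i,k)(i+1,2k+1)$ to the left and right child, the \emph{horizontal edges} $(i,k)(i,k+1)$, and the \emph{diagonal edges} $(i,k)(i+1,2k+2)$. See Figure~\ref{fig:M3}. The tree edges form $T_n$, to which the words child, ancestor and cone refer. A vertex has at most one parent, two children, two horizontal neighbors, one diagonal neighbor below and one above, so all degrees are at most $7$.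

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw[line width=5pt,gray!35,line join=round] (4,0)--(2,-1)--(5,-2)--(6.5,-3)--(7.5,-3);
\draw[thin] (2,-1)--(6,-1) (1,-2)--(7,-2) (0.5,-3)--(7.5,-3)
  (2,-1)--(5,-2) (1,-2)--(2.5,-3) (3,-2)--(4.5,-3) (5,-2)--(6.5,-3);
\draw[very thick] (2,-1)--(4,0)--(6,-1) (1,-2)--(2,-1)--(3,-2) (5,-2)--(6,-1)--(7,-2);
\foreach \x in {1,3,5,7} \draw[very thick] (\x-0.5,-3)--(\x,-2)--(\x+0.5,-3);
\foreach \x in {0.5,1.5,2.5,3.5,4.5,5.5,6.5,7.5} \fill (\x,-3) circle (2pt);
\foreach \x in {1,3,5} \fill (\x,-2) circle (2pt);
\fill (4,0) circle (2pt) (2,-1) circle (2pt);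
\draw[fill=white,thick] (6,-1) circle (3pt) (7,-2) circle (3pt);
\node[above] at (4,0.05) {$(0,0)$};
\node[above left] at (2,-1) {$w'$};
\node[above right] at (6,-1) {$z_1$};
\node[above right] at (7,-2) {$z_2$};
\node[right] at (7.55,-3) {$z_3$};
\end{tikzpicture}
\caption{The graph $M_3$: tree edges are thick, horizontal and diagonal edges thin. The tree path from the root $(0,0)$ down the right side to $z_3$ is blocked by the hollow vertices $z_1,z_2$; the shaded path is a detour through neighbors of these two vertices.}
\label{fig:M3}
\end{figure}

\emph{Drawing and faces.} Place $(i,k)$ at the point $((2k+1)/2^{i+1},-i)$ and draw all edges straight. An edge between levels $i$ and $i+1$ joins $(i,k)$ to $(i+1,j)$ with $2k\le j\le2k+2$. The pairs $(k,j)$, listed as $(0,0),(0,1),(0,2),(1,2),(1,3),(1,4),(2,4),\dots$, increase weakly in both coordinates, so no two edges cross. Consecutive edges in the list share one end, and their other ends are joined by a horizontal edge. Hence all inner faces are triangles. The outer face is bounded by the cycle formed by the \emph{left side} $\{(i,0)\}$, the bottom row $L_n$ and the \emph{right side} $\{(i,2^i-1)\}$. An apex placed at $(1/2,-n-1)$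 sees all of $L_n$, so $M_n^+$, with $L=L_n$, is planar.

\emph{Self-similarity.} Let $w=(\ell,k_0)$ and $1\le h\le n-\ell$, and let $\mathrm{cone}_h(w)$ be the set of vertices of $\mathrm{cone}(w)$ of level at most $\ell+h$. The map $(i,k)\mapsto(\ell+i,\,2^ik_0+k)$ is a bijection from $V(M_h)$ onto $\mathrm{cone}_h(w)$. Since $2(2^ik_0+k)+\varepsilon=2^{i+1}k_0+(2k+\varepsilon)$ for $\varepsilon\in\{0,1,2\}$, it is an isomorphism from $M_h$ onto $M_n[\mathrm{cone}_h(w)]$ that preserves the three types of edges.

\emph{Pruning.} For Theorem~\ref{thm:tw} we need a sparser version. The \emph{height} of an edge $xy$ of $M_n$ is the larger of the levels of $x$ and $y$ minus the level of their lowest common ancestor. For $p\ge1$ let $M_n^{(p)}$ be the spanning subgraph of $M_n$ formed by the edges of height at most $p$. Tree edges have height $1$ and are all kept, and $M_n^{(p)}=M_n$ for $p\ge n$; a reader interested only in Theorem~\ref{thm:main} may take $p=n$ throughout. If both ends of an edge lie in $\mathrm{cone}_h(w)$, then their lowest common ancestor lies in $\mathrm{cone}(w)$, so the height is at most $h$. Therefore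
\begin{equation}\label{eq:copy}
M_n^{(p)}[\mathrm{cone}_h(w)]=M_n[\mathrm{cone}_h(w)]\cong M_h\qquad\text{whenever }h\le p.
\end{equation}

\section{Short detours around few vertices}\label{sec:detour}

By \eqref{eq:copy} it suffices to study one shell inside $M_m$. The targets are the vertices $z_t=(t,2^t-1)$ of the right side.

\begin{lemma}\label{lem:cut}
Let $1\le d\le m$ be integers, let $w'$ be a vertex of level $d$ in $M_m$, and let $F\subseteq V(M_m)\setminus\mathrm{cone}(w')$ with $|F|\le m-d$. Then for some $t\in\{d,\dots,m\}$ there is a walk of length at most $11m$ from $w'$ to $z_t$ in $M_m-F$.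
\end{lemma}

The bound on $|F|$ cannot be relaxed: for $w'\ne z_d$, the set $\{z_d,\dots,z_m\}$ of $m-d+1$ vertices avoids $\mathrm{cone}(w')$ and removes all targets. Connectivity is easy. One of the $m-d+1$ rows $L_d,\dots,L_m$, say $L_t$, avoids $F$, and one can descend inside $\mathrm{cone}(w')$ to $L_t$ and follow this row to $z_t$. The difficulty is the length, since $L_t$ has $2^t$ vertices. The short route goes through the root, and $F$ may block it. We repair it by walking around the obstacles. In a triangulation the neighbors of a vertex form a cycle, so a walk through one bad vertex can be diverted at a cost of at most its degree. The next lemma does the same for a connected set of bad vertices.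

We recall the tool. A \emph{cut} of a connected graph $H$ is the set of edges between $X$ and $V(H)\setminus X$, for some $X$ with both sets nonempty, and a \emph{bond} is an inclusion-minimal cut. If both $H[X]$ and $H-X$ are connected, the cut is a bond: a cut contained in it uses no edge of $H[X]$ or of $H-X$, so each of these connected graphs lies on one side of it, and the two cuts coincide. The \emph{dual} $H^*$ of a connected plane graph $H$ has one vertex for each face of $H$ and, for each edge $e$ of $H$, an edge $e^*$ joining the faces on the two sides of $e$. A set of edges is a bond of $H$ if and only if the dual edges form a cycle in $H^*$ \cite[Prop.~4.6.1]{Diestel}.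

\begin{lemma}\label{lem:boundary}
Let $H$ be a connected plane graph all of whose faces are bounded by triangles, let $K\subseteq V(H)$ be nonempty with $H[K]$ connected, and let $Q$ be a component of $H-K$. Then the edges between $Q$ and $K$ can be ordered cyclically, each appearing once, so that the ends in $Q$ of any two consecutive edges are equal or adjacent.
\end{lemma}

\begin{proof}
Every edge leaving $Q$ ends in $K$. The graph $H-V(Q)$ is connected, because $H[K]$ is connected and every other component of $H-K$ has a neighbor in $K$. So the edges between $Q$ and $K$ form a bond, and their duals form a cycle in $H^*$; order the edges along this cycle. Two consecutive edges lie on a common triangular face and thus share a vertex. If this vertex is in $Q$, their ends in $Q$ are equal. If it is in $K$, their ends in $Q$ are joined by the third edge of the triangle.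
\end{proof}

Triangular faces are needed: if $H$ is a $4$-cycle and $K$ a vertex, the two neighbors of $K$ are not adjacent. The outer face of $M_t$ is not a triangle, and this reflects a real obstruction: a part of $F$ that touches a side of $M_t$ can be passed in one direction only, and a part that runs from the left side to the right side cuts off the root altogether. We handle both cases by adding a vertex $b$ adjacent to both sides and treating it as one more obstacle; its degree is linear in $t$, so it is cheap to walk around. The bottom row is closed off by a second vertex $a$. Its degree is exponential, so it cannot be treated as an obstacle, and it is not a vertex of $M_m$, so the final walk must not use it. This is where the choice of an $F$-free bottom row matters.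

\begin{proof}[Proof of Lemma~\ref{lem:cut}]
Since $|F|<m-d+1$, there is $t\in\{d,\dots,m\}$ with $F\cap L_t=\emptyset$. We work in $M_t$, the subgraph of $M_m$ induced by the levels $0,\dots,t$, and put $F'=F\cap V(M_t)$.

\emph{The triangulation.} In the outer face of $M_t$ add a vertex $b$ joined to the $2t+1$ vertices of the left and right sides, and a vertex $a$ joined to all vertices of $L_t$. The two sides together form one path of the outer cycle and $L_t$ forms the complementary path, with the same ends $(t,0)$ and $z_t$. So the new faces are triangles, except for one face bounded by $b,(t,0),a,z_t$, which we split by the edge $ab$. In the resulting plane graph $H$ all faces are triangles, $H-\{a,b\}=M_t$, $\deg b=2t+2$, and the neighbors of $a$ are $b$ and the vertices of $L_t$. A vertex of $F'$ is not adjacent to $a$ and has degree at most $7+1=8$.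

Let $O=F'\cup\{b\}$ be the set of obstacles and $U$ the component of $H-O$ containing $a$. Then $L_t\subseteq U$, so $z_t\in U$. A tree path from $w'$ down to $L_t$ lies in $\mathrm{cone}(w')$, which avoids $F$; so $w'\in U$.

\emph{The detours.} Let $W_0$ be the walk along tree edges from $w'$ up to the root and then down through $z_1,\dots,z_t$. It has length $d+t$ and avoids $a$. We modify it in steps, always keeping a walk $W$ in $H$ from $w'$ to $z_t$ that avoids $a$.

Suppose that $W$ meets a component $K$ of $H[O]$. The ends of $W$ are not in $O$, so there is a vertex $x$ of $W$ just before the first visit to $K$ and a vertex $y$ just after the last visit. Let $Q$ be the component of $H-K$ that contains the connected set $U$. The parts of $W$ from $w'$ to $x$ and from $y$ to $z_t$ avoid $K$, and $w',z_t\in U$, so $x,y\in Q$. Let $e$ and $f$ be the edges by which $W$ leaves $x$ and enters $y$ at these two places; both join $Q$ to $K$. In the cyclic order of Lemma~\ref{lem:boundary} there are two arcs from $e$ to $f$ (if $e=f$, one of them consists of $e$ alone). Along either arc the ends in $Q$, after deleting immediate repetitions, form a walk from $x$ to $y$. Its length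 is less than the number of edges between $Q$ and $K$, hence at most $\sum_{o\in K}\deg o$. Its vertices are adjacent to $K$ and not in $K$, so they are not in $O$, because $K$ is a component of $H[O]$.

One of the two walks avoids $a$. If $b\notin K$, then $K\subseteq F'$ and $a$ has no neighbor in $K$, so both do. If $b\in K$, then $ab$ is the only edge from $a$ to $K$. It differs from $e$ and $f$ because $x,y\ne a$, so it lies on only one of the arcs, and we take the other. Replace the part of $W$ between $x$ and $y$ by the walk so chosen.

The new walk avoids $a$ and $K$. Each step only deletes vertices and inserts vertices outside $O$, so each component of $H[O]$ is treated at most once and the process stops. The final walk avoids $O$ and $a$, so it lies in $M_t-F'\subseteq M_m-F$. Its length is at most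
\[
d+t+\sum_{o\in O}\deg o\ \le\ d+m+8(m-d)+2m+2\ =\ 11m-7d+2\ \le\ 11m.\qedhere
\]
\end{proof}

\begin{example}
Let $m=3$, $d=1$, $w'=(1,0)$ and $F=\{z_1,z_2\}$, as in Figure~\ref{fig:M3}. Then $t=3$, and $O=\{z_1,z_2,b\}$ is connected, so $K=O$, $x=(0,0)$, $y=z_3$, $e=xz_1$ and $f=z_2z_3$. Turning around $z_1$ and then around $z_2$, the ends in $Q$ are $(0,0),(1,0),(2,2),(2,2),(3,6),(3,7)$. The other arc turns around $b$, down the left side and through $ab$, and is rejected. The final walk is $(1,0),(0,0),(1,0),(2,2),(3,6),(3,7)$.
\end{example}

\section{A bottom vertex with a large reachable set}\label{sec:bottom}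

We repeat the argument of Example~\ref{ex:binary}, with Lemma~\ref{lem:cut} supplying the walks.

\begin{proposition}\label{prop:disc}
Let $\rho,n,m,d,k,s,p\ge1$ be integers with
\[
d\le m\le p,\qquad n+11m\le\rho,\qquad kd+m\le n,\qquad 2^d>ms,
\]
and let $M=M_n^{(p)}$. If $\pi$ is an order of $V(M)$ with $|\mathrm{WReach}_\rho[M,\pi,v]|\le s$ for all $v$, then some $x\in L_n$ satisfies $|\mathrm{WReach}_\rho[M,\pi,x]|\ge k(m-d+1)$.
\end{proposition}

\begin{proof}
Write $\mathrm{WR}(v)=\mathrm{WReach}_\rho[M,\pi,v]$. We choose vertices $w_0,\dots,w_k$, with $w_j$ of level $jd$, and put $C_j=\mathrm{cone}(w_j)$. Let $w_0$ be the root. Given $w_j$ with $j<k$, let $z^j_t$ be its rightmost descendant $t$ levels below, for $d\le t\le m$; these exist since $jd+m\le n$. The union of the sets $\mathrm{WR}(z^j_t)$ has at most $ms$ elements, while the $2^d>ms$ descendants of $w_j$ of level $(j+1)d$ have disjoint cones. So one of these descendants, which we take as $w_{j+1}$, satisfies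
\begin{equation}\label{eq:avoid}
C_{j+1}\cap\mathrm{WR}(z^j_t)=\emptyset\qquad(d\le t\le m).
\end{equation}

Then $C_0\supset C_1\supset\dots\supset C_k$. Fix any $x\in L_n\cap C_k$ and let $F_j=\mathrm{WR}(x)\cap(C_j\setminus C_{j+1})$ for $0\le j<k$. These $k$ subsets of $\mathrm{WR}(x)$ are pairwise disjoint, so it suffices to show that $|F_j|\ge m-d+1$ for each $j$.

Suppose that $|F_j|\le m-d$. By \eqref{eq:copy}, which applies since $m\le p$ and $jd+m\le n$, the graph $M[\mathrm{cone}_m(w_j)]$ is a copy of $M_m$ with root $w_j$, in which $w_{j+1}$ has level $d$ and $z^j_t$ plays the role of $z_t$. Lemma~\ref{lem:cut}, applied to $F_j\cap\mathrm{cone}_m(w_j)$, gives some $t$ and a walk $W_1$ in $M[C_j]-F_j$ of length at most $11m$ from $w_{j+1}$ to $z^j_t$. Precede it by the tree path from $x$ up to $w_{j+1}$, which lies in $C_{j+1}$ and has length at most $n$. The resulting walk lies in $C_j$ and has length at most $n+11m\le\rho$. By Lemma~\ref{lem:walk}, its minimum $u$ belongs to $\mathrm{WR}(x)\cap\mathrm{WR}(z^j_t)$, and by \eqref{eq:avoid} $u\notin C_{j+1}$. So $u\in F_j$, and $u$ lies on $W_1$ because the tree path is contained in $C_{j+1}$. This contradicts the fact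 that $W_1$ avoids $F_j$.
\end{proof}

The walks for step $j$ may descend $m$ levels below $w_j$, far below $w_{j+1}$, but the next step starts only $d$ levels lower. The shells $C_j\setminus C_{j+1}$ are disjoint all the same, so we collect about $m$ vertices for every $d$ levels. With $n$ and $m$ of order $r$ and $d$ of order $\log r$ this gives order $r^2/\log r$, and the condition $2^d>ms$ is the only source of the logarithm.

\section{Treewidth of the pruned graph}\label{sec:tw}

The natural decomposition follows the binary tree: the bag at $y$ must contain the vertices through which $\mathrm{cone}(y)$ and the cones of its children are joined to the rest of the graph. In $M_n$ these can be the two entire sides of a cone; pruning leaves only their top $p$ levels.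

\begin{lemma}\label{lem:tw}
For all $n,p\ge1$ we have $\mathrm{tw}(M_n^{(p)})\le6p-3$.
\end{lemma}

\begin{proof}
For a vertex $y$ of level $\ell$ let $\partial(y)$ be the set of vertices of $\mathrm{cone}(y)$ that have a neighbor in $M_n^{(p)}$ outside $\mathrm{cone}(y)$. We first show that $|\partial(y)|\le2p-1$. Let $x=(i,k)\in\partial(y)$ with $x\ne y$, and let $x'$ be a neighbor outside the cone. The parent and the children of $x$ lie in the cone, so $xx'$ is horizontal or diagonal. The cone meets each row in an interval, and we claim that $x$ is an end of its interval. This is immediate if $x'=(i,k\pm1)$. If $x'=(i+1,2k+2)$, then the parent $(i,k+1)$ of $x'$ is outside the cone, so $x$ is the right end. If $x'=(i-1,k')$ with $k=2k'+2$, then $(i,k-1)$ is a child of $x'$. As $x\neq y$, the level $i$ exceeds $\ell$, so this child lies outside the cone with its parent, and $x$ is the left end. Moreover, the lowest common ancestor of $x$ and $x'$ is an ancestor of $x$ outside $\mathrm{cone}(y)$, so its level is at most $\ell-1$. As $xx'$ has height at most $p$, we get $i\le\ell-1+p$. Thus $\partial(y)$ contains, apart from $y$, at most two vertices on each of the levels $\ell+1,\dots,\ell+p-1$.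

On the tree $T_n$ define $B_y$ as the union of $\{y\}$, $\partial(y)$ and the sets $\partial(y')$ for the children $y'$ of $y$. Then $|B_y|\le1+3(2p-1)=6p-2$. We verify the axioms.

Fix a vertex $x$ and let $A=\{y:x\in\partial(y)\}$. Every $y\in A$ lies on the tree path from $x$ to the root. If $y\in A$ and $y'$ lies on the tree path from $y$ to $x$, then $x\in\mathrm{cone}(y')\subseteq\mathrm{cone}(y)$, so $y'\in A$. Hence $A$ is empty or a path going up from $x$. The nodes whose bags contain $x$ are $x$, the nodes of $A$ and their parents, and these form a path going up from $x$.

A tree edge from $y$ to a child $y'$ lies in $B_y$, because $y'\in\partial(y')$. For a horizontal or diagonal edge neither end is an ancestor of the other; in the diagonal case, the parent of $(i+1,2k+2)$ is $(i,k+1)$ and not $(i,k)$. So the ends lie in the cones of the two different children $g',g''$ of their lowest common ancestor $g$. They belong to $\partial(g')$ and $\partial(g'')$, hence to $B_g$.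
\end{proof}

\section{Choice of parameters}\label{sec:parameters}

Both theorems follow from one statement, in which $m$ is left free.

\begin{proposition}\label{prop:param}
Let $r\ge2$, $\rho=\lfloor r/2\rfloor$, and let $m$ be an integer with $8\log r\le m\le\rho/30$. Then there is a planar graph $G$ of treewidth at most $6m$ with $\mathrm{wcol}_r(G)\ge r^2m/(120\log r)$.
\end{proposition}

\begin{proof}
The hypotheses give $r\ge60m\ge480\log r\ge480$. Put
\[
s=r^3,\quad n=\lfloor\rho/2\rfloor,\quad p=m,\quad d=\lfloor\log(ms)\rfloor+1,\quad k=\lfloor(n-m)/d\rfloor,\quad q=r-\rho+1.
\]
We check the conditions of Proposition~\ref{prop:disc}. By definition $2^d>ms$ and $kd+m\le n$. From $ms\le r^4/60$ we get $d\le4\log r-\log60+1\le4\log r\le m/2$. Next, $n+11m\le\rho/2+11\rho/30\le\rho$. Finally $n=\lfloor r/4\rfloor$, so $n-m\ge r/4-1-r/60=r/5+(r/30-1)\ge r/5$, and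
\[
k\ \ge\ \frac{r}{20\log r}-1\ \ge\ \frac{r}{30\log r}
\]
because $r\ge60\log r$; in particular $k\ge1$.

So $M=M_n^{(m)}$ and $L=L_n$ satisfy the hypothesis of Lemma~\ref{lem:nesting}(b) with $B=k(m-d+1)\ge km/2$. Let $G=G_q$. Since $q\ge r/2$,
\[
qB\ \ge\ \frac r2\cdot\frac r{30\log r}\cdot\frac m2\ =\ \frac{r^2m}{120\log r},
\]
and $s+1>r^3$ exceeds the right-hand side as well. Hence $\mathrm{wcol}_r(G)\ge r^2m/(120\log r)$. The graph $M^+$ is a subgraph of the planar graph $M_n^+$, so Lemmas~\ref{lem:nesting}(a) and~\ref{lem:tw} show that $G$ is planar and $\mathrm{tw}(G)\le6m-2$.
\end{proof}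

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $m=\lfloor\rho/30\rfloor$ with $\rho=\lfloor r/2\rfloor$. Then $m\ge(r-1)/60-1=r/75+(r-305)/300$. Choose $r_1\ge305$ such that $r/75\ge8\log r$ for all $r\ge r_1$. For $r\ge r_1$ we have $m\ge r/75\ge8\log r$, and Proposition~\ref{prop:param} gives a planar graph with $\mathrm{wcol}_r\ge r^3/(75\cdot120\log r)=r^3/(9000\log r)$. For $2\le r<r_1$ the one-vertex graph has $\mathrm{wcol}_r=1\ge r_1^{-3}\,r^3/\log r$. So $c=\min\{1/9000,\,r_1^{-3}\}$ works for all $r\ge2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:tw}]
Take $C_0=1800$, $c=1/12000$ and any $r_0\ge2$. Let $1800\log r\le w\le r$ and $m=\lfloor w/90\rfloor$. Since $w\ge900$, we have $m\ge w/90-1\ge w/100\ge18\log r$. Since $\lfloor r/2\rfloor\ge r/3$, we have $m\le r/90\le\lfloor r/2\rfloor/30$. Proposition~\ref{prop:param} gives a planar graph of treewidth at most $6m\le w$ with $\mathrm{wcol}_r\ge r^2m/(120\log r)\ge r^2w/(12000\log r)$.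
\end{proof}

\begin{thebibliography}{9}

\bibitem{Diestel}
Diestel, \emph{Graph Theory}.

\bibitem{Siebertz}
Sebastian Siebertz, \emph{On the generalized coloring numbers}, arXiv:2501.08698 (2025).

\end{thebibliography}
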